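# A two-parameter maximal inequality in von Neumann algebras with weight $s(1+\log_+ s)^2$, and why the weight is sharp

## 1. Traces, spectral layers and Orlicz functionals

Throughout, logarithms are natural, $\log_+ s=\max(\log s,0)$ (with $\log_+0=0$), and $\mathbb N=\{1,2,\dots\}$.

**Definition 1 (tracial algebra, $L_1$).** $\mathcal M$ is a von Neumann algebra with unit $\mathbf 1$ and a normal faithful semifinite trace $\tau$. $L_1=L_1(\mathcal M,\tau)$ is the completion of $\{x\in\mathcal M:\tau(|x|)<\infty\}$ for the norm $\|x\|_1=\tau(|x|)$. Its elements are realized as $\tau$-measurable operators, possibly unbounded, and inequalities between operators are meant in that sense. $\mathscr P(\mathcal M)$ is the lattice of projections of $\mathcal M$.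

**Example.** Two cases to keep in mind are $\mathcal M=L_\infty(\Omega,\mu)$ with $\tau=\int\cdot\,d\mu$, where projections are indicator functions, and $\mathcal M=M_N$, the $N\times N$ matrices. We give $M_N$ the normalized trace $\tau=\frac1N\mathrm{tr}$, so a rank-one projection has trace $1/N$.

We use three textbook facts.

- Subadditivity: $\tau(\bigvee_i r_i)\le\sum_i\tau(r_i)$ for projections $r_i$.
- If $x$ is a bounded operator, then $xx^*$ and $x^*x$ have the same spectral distribution away from $0$: $\tau(\phi(xx^*))=\tau(\phi(x^*x))$ for Borel $\phi\ge0$ with $\phi(0)=0$. (Use the polar decomposition.)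
- Hölder: $|\tau(xy)|\le\|x\|_\infty\|y\|_1$ and $\|xy\|_1\le\|x\|_2\|y\|_2$, where $\|x\|_2^2=\tau(x^*x)$.

For $f\ge0$ and a Borel set $I$, the projection $\mathbf 1_I(f)$ is the spectral projection of $f$, and we call $f\mathbf 1_I(f)$ a spectral layer of $f$. We also write $\mathbf 1_{\{f>t\}}$ for $\mathbf 1_{(t,\infty)}(f)$.

**Definition 2 (the space $L\log^2L$).** With $\Phi(s)=s(1+\log_+s)^2$, the space $L\log^2L(\mathcal M)$ consists of the measurable $x$ with $\tau(\Phi(c|x|))<\infty$ for some $c>0$. Since $\Phi(s)\ge s$, it lies in $L_1$.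

**Example.** If $f\in M_N$ is $u\ge1$ times a rank-one projection, then $\tau(\Phi(f))=\frac1N u(1+\log u)^2$.

## 2. Filtrations and conditional expectations

**Definition 3 (filtration).** A filtration of $(\mathcal M,\tau)$ is an increasing sequence of von Neumann subalgebras $(\mathcal M_n)_{n\ge1}$ on which $\tau$ is semifinite. It is weak-$*$ dense if $\bigcup_n\mathcal M_n$ is weak-$*$ dense in $\mathcal M$. It comes with the trace-preserving conditional expectations $E_n:\mathcal M\to\mathcal M_n$. These maps are normal, positive and unital, extend to positive contractions of $L_1$, and satisfy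
$$\tau(xE_n(g))=\tau(xg),\qquad x\in\mathcal M_n,\ g\in L_1. \tag{1}$$

**Example (the corner filtration of $M_N$).** Let $e_{ij}$ be the matrix units and $P_n=\sum_{i\le n}e_{ii}$. Put
$$\mathcal M_n=P_nM_NP_n\oplus\mathbb C(\mathbf 1-P_n)\quad(n\le N),\qquad \mathcal M_n=M_N\quad(n\ge N).$$
The sequence increases because $\mathbf 1-P_n=(P_{n+1}-P_n)+(\mathbf 1-P_{n+1})$. For $n<N$,
$$E_n(x)=P_nxP_n+\frac{\mathrm{tr}((\mathbf 1-P_n)x)}{N-n}(\mathbf 1-P_n).$$
Let $J=\sum_{i,j}e_{ij}$ be the all-ones matrix, which is $N$ times a rank-one projection. Let $J_n=P_nJP_n=w_nw_n^*$, where $w_n=(1,\dots,1,0,\dots,0)$ has $n$ ones. All diagonal entries of $J$ are $1$, so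
$$E_n(J)=J_n+(\mathbf 1-P_n)\ge J_n,\qquad n\le N. \tag{2}$$
This filtration returns in every lower bound below.

## 3. Tensor and free products as pairs of filtrations

Let $\mathcal M^{[1]},\mathcal M^{[2]}$ be two tracial von Neumann algebras, each with a weak-$*$ dense filtration $(\mathcal M^{[i]}_n)_n$ and conditional expectations $\mathbf E^{[i]}_n$.

**Tensor products.** Let $\mathcal M=\mathcal M^{[1]}\bar\otimes\mathcal M^{[2]}$ with the tensor trace, and $f_{n,m}=\mathbf E^{[1]}_n\otimes\mathbf E^{[2]}_m(f)$. For example, in $L_\infty([0,1]^2)$ with dyadic filtrations, $f_{n,m}$ is the average of $f$ over dyadic rectangles.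

**Definition 4 (free product).** Here the traces are normalized, $\tau(\mathbf 1)=1$. Write $x^\circ=x-\tau(x)\mathbf 1$. A reduced word is a product $x_1\cdots x_k$, $k\ge1$, with $x_j\in\mathcal M^{[i_j]}$, $\tau(x_j)=0$ and $i_j\neq i_{j+1}$. The free product $\mathcal M=\mathcal M^{[1]}*\mathcal M^{[2]}$ is generated by copies of $\mathcal M^{[1]},\mathcal M^{[2]}$ and carries a normal faithful trace $\tau$ that extends the given ones and vanishes on all reduced words. The span of $\mathbf 1$ and the reduced words is weak-$*$ dense.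

**Example.** Let $x,y\in\mathcal M^{[2]}$ and $p\in\mathcal M^{[1]}$. First, $\tau(xp)=\tau(x)\tau(p)$, because $\tau(x^\circ p^\circ)=0$. Next,
$$\tau(xp^\circ yp^\circ)=\tau(x)\tau(y)\tau(p^{\circ2}). \tag{3}$$
To see this, write $x=x^\circ+\tau(x)$ and $y=y^\circ+\tau(y)$. The term $\tau(x^\circ p^\circ y^\circ p^\circ)$ vanishes (reduced word). The two mixed terms are multiples of $\tau(x^\circ p^{\circ2})=0$ and $\tau(p^\circ y^\circ p^\circ)=\tau(y^\circ p^{\circ2})=0$. The last term is the right side of (3).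

The free product $\mathbf E^{[1]}_n*\mathbf E^{[2]}_m$ acts on reduced words letter by letter:
$$x_1\cdots x_k\ \longmapsto\ \mathbf E(x_1)\cdots\mathbf E(x_k), \tag{4}$$
where each letter gets the expectation of its own algebra ($\mathbf E^{[1]}_n$ or $\mathbf E^{[2]}_m$). This is the trace-preserving conditional expectation onto the algebra $\mathcal M^{[1]}_n*\mathcal M^{[2]}_m$. To check it, note that the right side of (4) lies in that algebra, so by (1) it suffices to compare traces against $\mathbf 1$ (both are $0$) and against reduced words $y_l\cdots y_1$ with letters in $\mathcal M^{[1]}_n,\mathcal M^{[2]}_m$. If $y_1$ and $x_1$ come from different algebras, $y_l\cdots y_1x_1\cdots x_k$ is reduced and has trace $0$. If they come from the same algebra, write $y_1x_1=(y_1x_1)^\circ+\tau(y_1x_1)$. The first part gives a reduced word, of trace $0$, and the second lets us induct. So the trace is $\prod_j\tau(y_jx_j)$ if $k=l$ and the algebras match, and $0$ otherwise. Replacing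 $x_j$ by $\mathbf E(x_j)$ keeps the letters centered and does not change $\tau(y_jx_j)$.

**Reduction to two filtrations of the same algebra.** In the tensor case put $E^{(1)}_n=\mathbf E^{[1]}_n\otimes\mathrm{id}$ and $E^{(2)}_m=\mathrm{id}\otimes\mathbf E^{[2]}_m$. In the free case put $E^{(1)}_n=\mathbf E^{[1]}_n*\mathrm{id}$ and $E^{(2)}_m=\mathrm{id}*\mathbf E^{[2]}_m$. These are the trace-preserving conditional expectations onto the increasing algebras $\mathcal M^{[1]}_n\bar\otimes\mathcal M^{[2]}$ and $\mathcal M^{[1]}\bar\otimes\mathcal M^{[2]}_m$ (resp. $\mathcal M^{[1]}_n*\mathcal M^{[2]}$ and $\mathcal M^{[1]}*\mathcal M^{[2]}_m$). On elementary tensors, and on reduced words by (4),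
$$f_{n,m}=E^{(1)}_nE^{(2)}_m(f). \tag{5}$$
Both sides are normal in $f$, and both are $L_1$-contractions, so (5) holds on $\mathcal M$ and on $L_1$. For $d$ factors one gets in the same way $f_{n_1,\dots,n_d}=E^{(1)}_{n_1}\cdots E^{(d)}_{n_d}(f)$. The upper bounds below use nothing about the products except this identity.

## 4. Projections in place of suprema

For functions, the maximal function is $\sup_{n,m}f_{n,m}$. Operators need not have a supremum, even in $M_2$. Take $a=\begin{pmatrix}1&0\\0&0\end{pmatrix}$ and $b=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$, and suppose $c$ is their least upper bound. Since $\mathbf 1$ is an upper bound, $a\le c\le\mathbf 1$ and $b\le c\le\mathbf 1$. If $\xi$ is a unit vector in the range of $a$ or of $b$, then $\langle\xi,c\xi\rangle=1$, hence $(\mathbf 1-c)^{1/2}\xi=0$ and $c\xi=\xi$. The two ranges span $\mathbb C^2$, so $c=\mathbf 1$. But $a+b$ is also an upper bound, and its eigenvalues are $1\pm1/\sqrt2$, so $a+b\not\ge\mathbf 1$.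 This is a contradiction.

The substitute is a projection $q$ which plays the role of the set $\{\sup_{n,m}f_{n,m}\le\lambda\}$. One asks that
$$q f_{n,m}q\le\lambda q\quad\text{for all }n,m,$$
and that $\tau(\mathbf 1-q)$ be small. In $L_\infty(\Omega)$ the largest such $q$ is exactly the indicator of $\{\sup f_{n,m}\le\lambda\}$.

## 5. The two-parameter weak-type inequality and its sharp weight

The question, posed as a conjecture by José M. Conde-Alonso, Adrián M. González-Pérez and Javier Parcet in "Noncommutative strong maximals and almost uniform convergence in several directions", arXiv:1910.10551 (2019), is the following. Let $\mathcal M$ be a tensor or free product as in Section 3. Is it true that for every $0\le f\in L\log^2L(\mathcal M)$ and every $\lambda>0$ there is $q(\lambda)\in\mathscr P(\mathcal M)$ such that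

1. $q(\lambda)f_{n,m}q(\lambda)\le\lambda\,q(\lambda)$ for all $n,m\ge1$;
2. $\displaystyle\tau(\mathbf 1-q(\lambda))\lesssim\tau\Big\{\frac f\lambda\Big(1+\log_+\frac f\lambda\Big)^2\Big\}$,

with an absolute implicit constant, independent of $f,\lambda,\mathcal M$ and the filtrations? The answer is yes, and the power $2$ cannot be lowered.

**Theorem A.** Let $(E^{(1)}_n)$, $(E^{(2)}_m)$ be the conditional expectations of any two filtrations of $(\mathcal M,\tau)$; no commutation is needed. For each $\delta\in(0,1)$ there is a constant $C_\delta$ depending only on $\delta$ such that for all $0\le f\in L_1$ and $\lambda>0$ there is a projection $q$ with $q\,E^{(1)}_nE^{(2)}_m(f)\,q\le\lambda q$ for all $n,m$ and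
$$\tau(\mathbf 1-q)\le C_\delta\,\tau\Big\{\tfrac f\lambda\big(1+\log_+\tfrac f\lambda\big)^2\mathbf 1_{\{f>(1-\delta)\lambda\}}\Big\}.$$
For $\delta=\frac12$ one may take $C_\delta=4300$.

By (5) and the inclusion $L\log^2L\subset L_1$, Theorem A contains the conjecture.

**Theorem B.** For $d\ge2$ filtrations of $\mathcal M$ (in particular for $d$-fold tensor or free products) the same holds for $E^{(1)}_{n_1}\cdots E^{(d)}_{n_d}f$, with $(1+\log_+)^2$ replaced by $(1+\log_+)^{2(d-1)}$ and $C_\delta$ by $C_{\delta,d}$.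

**Theorem C.** Let $\Phi:[0,\infty)\to[0,\infty)$ be nondecreasing with $\Phi(0)=0$. Let $W_\otimes(\Phi)$ [resp. $W_*(\Phi)$] be the statement: there is $C$ such that for every biparametric tensor [resp. free] product system, every $0\le f\in L_1$ and $\lambda>0$, there is a projection $q$ with $qf_{n,m}q\le\lambda q$ for all $n,m$ and $\tau(\mathbf 1-q)\le C\,\tau(\Phi(f/\lambda))$. Then
$$W_\otimes(\Phi)\iff W_*(\Phi)\iff\lim_{s\to1^-}\Phi(s)>0\ \text{ and }\ \liminf_{s\to\infty}\frac{\Phi(s)}{s\log^2s}>0.$$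
For $d$-fold tensor products the same holds with $\log^{2(d-1)}$. In particular the power $2$ in the conjecture cannot be lowered in either case.

For free products with $d\ge3$ factors, these notes contain only the positive statement, Theorem B.

## 6. One filtration of operators, and two filtrations of functions

**Lemma 1 (Cuculescu).** Let $(E_n)$ be a filtration, $0\le g\in L_1$, $s>0$. There is a projection $q$ with $qE_n(g)q\le sq$ for all $n$ and $\tau(\mathbf 1-q)\le\tau(g)/s$.

*Proof.* The point is to imitate the stopping time "first $n$ at which $g_n>s$". Let $g_n=E_n(g)$, $q_0=\mathbf 1$ and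
$$q_n=q_{n-1}\mathbf 1_{[0,s]}(q_{n-1}g_nq_{n-1}).$$
Since $q_{n-1}$ commutes with $q_{n-1}g_nq_{n-1}$, this is a projection below $q_{n-1}$. By induction $q_n\in\mathcal M_n$. It commutes with $q_{n-1}g_nq_{n-1}$, so
$$q_ng_nq_n\le sq_n,\qquad (q_{n-1}-q_n)g_n(q_{n-1}-q_n)\ge s(q_{n-1}-q_n),$$
the second because $q_{n-1}-q_n=q_{n-1}\mathbf 1_{(s,\infty)}(q_{n-1}g_nq_{n-1})$. Take traces in the second inequality and use (1) with $q_{n-1}-q_n\in\mathcal M_n$:
$$s\,\tau(q_{n-1}-q_n)\le\tau((q_{n-1}-q_n)g_n)=\tau((q_{n-1}-q_n)g).$$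
Summing gives $s\,\tau(\mathbf 1-q_n)\le\tau((\mathbf 1-q_n)g)\le\tau(g)$. Put $q=\bigwedge_nq_n$. Then $\mathbf 1-q_n\uparrow\mathbf 1-q$, so $\tau(\mathbf 1-q)\le\tau(g)/s$ by normality. Finally $qg_nq=q\,q_ng_nq_n\,q\le sq$. $\square$

**Example.** In $M_2$ with the corner filtration, $g=J$ and $s=\frac32$: by (2), $g_1=\mathbf 1$, so $q_1=\mathbf 1$. Then $g_2=J$ has eigenvalues $2,0$, so $q=q_2=\mathbf 1-\frac12J$ and $\tau(\mathbf 1-q)=\frac12\le\frac23=\tau(g)/s$.

**Two filtrations of functions.** Let $\mathcal M=L_\infty(\Omega,\mu)$ and $\lambda=1$. In this case Lemma 1 reads $\mu(\sup_nE_n(g)>s)\le\frac1s\int g$. Let $f^*=\sup_mE^{(2)}_m(f)$. Since $E^{(2)}_m(f\mathbf 1_{\{f\le t/2\}})\le t/2$, the event $f^*>t$ forces $(f\mathbf 1_{\{f>t/2\}})^*>t/2$, so $\mu(f^*>t)\le\frac2t\int_{f>t/2}f$. Put $A=(f^*-\frac12)_+$. Then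
$$E^{(2)}_m(f)\le\tfrac12+A\ \ \forall m,\qquad \int A=\int_{1/2}^\infty\mu(f^*>t)\,dt\le\int f\int_{1/2}^{\max(2f,1/2)}\frac2t\,dt\,d\mu=2\int f\log_+(4f).$$
Applying $E^{(1)}_n$ gives $E^{(1)}_nE^{(2)}_m(f)\le\frac12+E^{(1)}_n(A)$. Lemma 1 for $A$ at level $\frac12$ then yields
$$\mu\Big(\sup_{n,m}E^{(1)}_nE^{(2)}_m(f)>1\Big)\le2\int A\le4\int f\log_+(4f)\le8\int f(1+\log_+f),$$
using $\log_+(4f)\le\log4+\log_+f\le2(1+\log_+f)$. So functions need only one logarithm. The scheme to remember is this: find a single $A\in L_1$ with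
$$E^{(2)}_m(f)\le(\text{constant}<1)\cdot\mathbf 1+A\quad\text{for all }m, \tag{6}$$
apply the positive unital map $E^{(1)}_n$, and finish with Lemma 1.

## 7. Off-diagonal blocks of the dyadic decomposition

To get (6) for operators, the natural attempt is to use Lemma 1 at every dyadic level. Suppose $q_j$ is given by Lemma 1 at level $2^j$, make the projections increasing by $Q_j=\bigwedge_{i\ge j}q_i$, and set $p_j=Q_j-Q_{j-1}$. Then $p_j\le q_j$ gives
$$p_jE_m(g)p_j\le2^jp_j\quad\text{for all }m. \tag{7}$$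
For functions, $p_j$ is the indicator of $\{2^{j-1}<g^*\le2^j\}$, with $g^*=\sup_mE_m(g)$, if at every level we take the largest possible $q_j$. In that case (7) says $E_m(g)\le\sum_j2^jp_j$.

For operators this last deduction breaks down, because (7) controls only the diagonal blocks of $E_m(g)$ and the blocks $p_iE_m(g)p_j$ with $i\neq j$ need not vanish. The all-ones matrix $J\in M_n$ has every diagonal entry equal to $1$, yet $J\le c\mathbf 1$ holds only for $c\ge n$. What one does have is the following. For $0\le x\in\mathcal M$ and disjoint projections $r_1,\dots,r_n$ with sum $r$,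
$$rxr\le n\sum_{i=1}^nr_ixr_i, \tag{8}$$
since $\langle r\xi,xr\xi\rangle=\|\sum_ix^{1/2}r_i\xi\|^2\le n\sum_i\|x^{1/2}r_i\xi\|^2$ by Cauchy–Schwarz. The matrix $J$ shows that the factor $n$ in (8) cannot be improved. With infinitely many dyadic levels, (8) gives nothing.

The way past this is to make the number of levels finite and to pay for it. If $0\le g\le2^K$, no level above $2^K$ is needed. All levels below $2^{-K}$ can be lumped into one block, at the price of a scalar of order $2^{-K}$, which (6) tolerates as long as the scalars are summable. About $2K$ levels remain, so (8) costs a factor of order $K$. Each level contributes about $\tau(g)$ to the trace, so the sum over levels costs another factor of order $K$. If $f$ is then cut into spectral layers of size $2^k$ with $K=k+\text{const}$, the total cost on that layer is of order $k^2\approx(\log f)^2$. One logarithm counts levels, as for functions. The other one pays for the off-diagonal blocks.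

## 8. A majorant built from $2K$ levels

**Lemma 2.** Let $(E_m)$ be a filtration, $K\ge1$ an integer, $g\in L_1\cap\mathcal M$, $0\le g\le2^K$. There is $0\le A\in L_1\cap\mathcal M$ with
$$E_m(g)\le2^{1-K}\mathbf 1+A\ \ \forall m,\qquad\tau(A)\le32K^2\tau(g),\qquad\|A\|_\infty\le2^{4K}.$$

*Proof.*

**Step 1: increasing projections.** We make (7) precise with finitely many levels. For $-K\le j\le K-1$ let $q_j$ be given by Lemma 1 at level $2^j$. Let $q_K=\mathbf 1$, which satisfies $q_KE_m(g)q_K\le2^Kq_K$ because $g\le2^K$ and $E_m$ is positive and unital. Put $Q_j=\bigwedge_{i=j}^Kq_i$. Then $Q_j$ increases in $j$ and $Q_K=\mathbf 1$. Since $Q_j\le q_j$, we have $Q_jE_m(g)Q_j\le2^jQ_j$. By subadditivity,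
$$\tau(\mathbf 1-Q_j)\le\sum_{i=j}^{K-1}2^{-i}\tau(g)\le2\cdot2^{-j}\tau(g).$$
Put $p_{-K}=Q_{-K}$ and $p_j=Q_j-Q_{j-1}$ for $-K<j\le K$. These are disjoint projections with sum $\mathbf 1$, and $p_jE_m(g)p_j\le2^jp_j$ for all $m$.

**Step 2: remove off-diagonal blocks.** We apply (8) twice, so that the lowest block only costs a factor $2$. For the pair $p_{-K},\ \mathbf 1-p_{-K}$, (8) gives
$$E_m(g)\le2p_{-K}E_m(g)p_{-K}+2(\mathbf 1-p_{-K})E_m(g)(\mathbf 1-p_{-K}).$$
For the $2K$ projections $p_j$, $-K<j\le K$, whose sum is $\mathbf 1-p_{-K}$, (8) bounds the second term by $2\cdot2K\sum_{j>-K}p_jE_m(g)p_j$. Hence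
$$E_m(g)\le2\cdot2^{-K}p_{-K}+4K\sum_{j=-K+1}^K2^jp_j\le2^{1-K}\mathbf 1+A,\qquad A:=4K\sum_{j=-K+1}^K2^jp_j .$$

**Step 3: size of $A$.** For $j>-K$ we have $p_j\le\mathbf 1-Q_{j-1}$ with $j-1\ge-K$, so $\tau(p_j)\le4\cdot2^{-j}\tau(g)$ and $\tau(A)\le4K\cdot2K\cdot4\,\tau(g)=32K^2\tau(g)$. Moreover $\|A\|_\infty\le4K2^K\le2^{4K}$, since $4K\le2^{3K}$ for $K\ge1$. $\square$

The bound on $\|A\|_\infty$ is not needed for two filtrations; it allows iteration in Section 10.

## 9. Proof of Theorem A: summing over spectral layers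

Replacing $f$ by $f/\lambda$, assume $\lambda=1$. If the right side of the inequality is infinite, $q=0$ works, so assume that it is finite.

**Step 1: cut $f$ into layers.** We want each piece to be bounded by a power of $2$, and the piece below $1-\delta$ to be left alone. Put
$$g_0=f\mathbf 1_{[0,1-\delta]}(f),\qquad f_1=f\mathbf 1_{(1-\delta,2]}(f),\qquad f_k=f\mathbf 1_{(2^{k-1},2^k]}(f)\ (k\ge2),\qquad f^{(J)}=g_0+\sum_{k\le J}f_k .$$
Then $0\le f_k\le2^k$, all these operators lie in $L_1\cap\mathcal M$, and $\|f-f^{(J)}\|_1=\tau(f\mathbf 1_{\{f>2^J\}})\to0$.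

**Step 2: a majorant for each layer.** Let $L\ge1$ be the least integer with $2^L\ge4/\delta$. Lemma 2 for $(E^{(2)}_m)$, $g=f_k$, $K=k+L$ gives $A_k\ge0$ with
$$E^{(2)}_m(f_k)\le2^{1-k-L}\mathbf 1+A_k\ \ \forall m,\qquad\tau(A_k)\le32(k+L)^2\tau(f_k)\le32(1+L)^2k^2\tau(f_k).$$

**Step 3: the majorants are summable.** Here the weight appears. On the spectral subspace carrying $f_k$,
$$k\le\frac{1+\log_+f}{\log2}.$$
For $k=1$ this holds because $\log2<1$. For $k\ge2$ we have $f>2^{k-1}$ there, so $1+\log f\ge1+(k-1)\log2\ge k\log2$. Hence $A:=\sum_kA_k$ converges in $L_1$ and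
$$\tau(A)\le\frac{32(1+L)^2}{(\log2)^2}\,\tau\big\{f(1+\log_+f)^2\mathbf 1_{\{f>1-\delta\}}\big\}.$$

**Step 4: the scalars leave room.** We verify (6). The scalars sum to $\sum_{k\ge1}2^{1-k-L}=2^{1-L}\le\delta/2$, and $E^{(2)}_m(g_0)\le(1-\delta)\mathbf 1$. So for all $J$ and $m$
$$E^{(2)}_m(f^{(J)})\le\big(1-\tfrac\delta2\big)\mathbf 1+\sum_{k\le J}A_k,\qquad\text{hence}\qquad E^{(1)}_nE^{(2)}_m(f^{(J)})\le\big(1-\tfrac\delta2\big)\mathbf 1+E^{(1)}_n(A)\quad\forall n,m.$$

**Step 5: one use of Lemma 1.** Apply Lemma 1 to $(E^{(1)}_n)$, $g=A$, $s=\delta/2$. It gives $q$ with $qE^{(1)}_n(A)q\le\frac\delta2q$ for all $n$ and $\tau(\mathbf 1-q)\le\frac2\delta\tau(A)$. Therefore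
$$q\,E^{(1)}_nE^{(2)}_m(f^{(J)})\,q\le q\qquad\text{for all }n,m,J.$$

**Step 6: let $J\to\infty$.** Fix $n,m$, and put $x_J=E^{(1)}_nE^{(2)}_m(f^{(J)})$ and $x=E^{(1)}_nE^{(2)}_m(f)$. Then $x_J\to x$ in $L_1$. For $\epsilon>0$ let $r=\mathbf 1_{(1+\epsilon,\infty)}(qxq)$. Then $r\le q$, and $\tau(r)<\infty$ since $qxq\in L_1$. Moreover
$$(1+\epsilon)\tau(r)\le\tau(rx)=\lim_J\tau(rx_J)=\lim_J\tau(r\,qx_Jq)\le\tau(r),$$
so $r=0$. As $\epsilon$ is arbitrary, $qxq\le\mathbf 1$, that is, $qxq\le q$.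

The constant is $C_\delta=\frac2\delta\cdot\frac{32(1+L)^2}{(\log2)^2}$. For $\delta=\frac12$ we have $L=3$, and $C_{1/2}=4\cdot32\cdot16/(\log2)^2=2048/(\log2)^2<4300$. $\blacksquare$

## 10. $d$ filtrations: iterating the majorant

**Proof of Theorem B.** The majorant $A$ from Lemma 2 is itself bounded by $2^{4K}$, so Lemma 2 can be applied to it again with $4K$ in place of $K$.

**Step 1: a majorant for $E^{(2)}_{n_2}\cdots E^{(d)}_{n_d}$.** Let $g\in L_1\cap\mathcal M$, $0\le g\le2^K$, and $A^{(0)}=g$. For $i=0,\dots,d-2$ suppose $\|A^{(i)}\|_\infty\le2^{4^iK}$. Lemma 2 for the filtration $(E^{(d-i)})$ with $4^iK$ in place of $K$ gives $A^{(i+1)}$ with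
$$E^{(d-i)}_{n}(A^{(i)})\le2^{1-4^iK}\mathbf 1+A^{(i+1)}\ \ \forall n,\qquad\tau(A^{(i+1)})\le32\cdot16^iK^2\,\tau(A^{(i)}),\qquad\|A^{(i+1)}\|_\infty\le2^{4^{i+1}K}.$$
Each expectation is positive and unital, so these inequalities can be composed, starting with $E^{(d)}_{n_d}$ and ending with $E^{(2)}_{n_2}$:
$$E^{(2)}_{n_2}\cdots E^{(d)}_{n_d}(g)\le\sum_{i=0}^{d-2}2^{1-4^iK}\mathbf 1+A^{(d-1)}\le2^{2-K}\mathbf 1+A^{(d-1)},\qquad\tau(A^{(d-1)})\le c_dK^{2(d-1)}\tau(g),$$
with $c_d=\prod_{i=0}^{d-2}32\cdot16^i$. The scalar bound uses $4^iK\ge K+i$.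

**Step 2: layers again.** Repeat Section 9 with this estimate in place of Lemma 2, and with $L$ the least integer such that $2^L\ge8/\delta$. For the layer $f_k$ take $K=k+L$. The scalars sum to $\sum_{k\ge1}2^{2-k-L}=2^{2-L}\le\delta/2$. The majorants satisfy $\tau(A_k)\le c_d(1+L)^{2(d-1)}k^{2(d-1)}\tau(f_k)$, so
$$\tau(A)\le c_d\Big(\frac{1+L}{\log2}\Big)^{2(d-1)}\tau\big\{f(1+\log_+f)^{2(d-1)}\mathbf 1_{\{f>1-\delta\}}\big\}.$$
Steps 4 to 6 go through with $E^{(2)}_{n_2}\cdots E^{(d)}_{n_d}$ in place of $E^{(2)}_m$, and $C_{\delta,d}=\frac2\delta c_d\big(\frac{1+L}{\log2}\big)^{2(d-1)}$. $\blacksquare$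

## 11. Theorem C: sufficiency, and the behavior of $\Phi$ near $1$

**Sufficiency.** Suppose $\Phi(1^-)>0$ and $\liminf_{s\to\infty}\Phi(s)/(s\log^{2(d-1)}s)>0$. We compare $\Phi$ with the weight of Theorems A and B. Choose $\delta\in(0,1)$ with $\Phi(1-\delta)>0$, and $s_0\ge e$, $c_1>0$ with $\Phi(s)\ge c_1s\log^{2(d-1)}s$ for $s\ge s_0$. For $s\ge s_0$ we have $1+\log s\le2\log s$, so $\Phi(s)\ge c_12^{-2(d-1)}s(1+\log_+s)^{2(d-1)}$. For $1-\delta<s\le s_0$,
$$\Phi(s)\ge\Phi(1-\delta)\ge\frac{\Phi(1-\delta)}{s_0(1+\log s_0)^{2(d-1)}}\,s(1+\log_+s)^{2(d-1)}.$$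
So there is $c>0$ with $\Phi(s)\ge c\,s(1+\log_+s)^{2(d-1)}$ for all $s>1-\delta$. This is why the localized form of Theorem A, with $\mathbf 1_{\{f>(1-\delta)\lambda\}}$, was worth keeping. Theorems A and B now give the weak-type inequality with $C=C_{\delta,d}/c$, for both kinds of products ($C_{\delta,2}=C_\delta$).

**Necessity of $\Phi(1^-)>0$.** Take $\mathcal M^{[1]}=L_\infty[0,1]$ with $\mathcal M^{[1]}_1=\mathbb C$ and $\mathcal M^{[1]}_n=\mathcal M^{[1]}$ for $n\ge2$, and let all other factors be $\mathbb C$. Tensor and free products both equal $L_\infty[0,1]$. For small $\eta>0$ let $f=2$ on a set of measure $2\eta$ and $f=1-\eta$ elsewhere, and let $\lambda=1$. The mean of $f$ is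
$$4\eta+(1-\eta)(1-2\eta)=1+\eta+2\eta^2>1,$$
and $f_{1,1}$ is this mean times $\mathbf 1$, so $qf_{1,1}q\le q$ forces $q=0$. If $\Phi(1^-)=0$, then $\Phi=0$ on $[0,1)$, and the inequality would read $1\le C\cdot2\eta\,\Phi(2)$ for all small $\eta$. This is absurd.

It remains to prove that the growth condition at infinity is necessary.

## 12. The spectrum of $\sum_nJ_n$ and the lattice points with $R<k_1\cdots k_d\le2R$

Consider the corner filtration of $M_N$ and $f=J\otimes J$ in $M_N\otimes M_N$. By (2), $f_{n,m}\ge J_n\otimes J_m=vv^*$ with $v=w_n\otimes w_m$, so condition (i) forces $\|qv\|^2\le\lambda$ for $N^2$ specific vectors $v$. Summing over all of them turns this into one trace inequality for $(\sum_nJ_n)^{\otimes2}$, and the eigenvalues of that operator decide how large $\mathbf 1-q$ must be. This section provides the eigenvalues and the count.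

Let $T=T_N$ be the $N\times N$ matrix with columns $w_1,\dots,w_N$: it has ones on and above the diagonal. Then $\sum_{n\le N}J_n=\sum_nw_nw_n^*=TT^*$.

**Step 1: the $k$-th largest eigenvalue of $TT^*$ is at least $N^2/(\pi k)^2$.** Let $S$ be the shift with $S_{i,i+1}=1$ and other entries $0$. Then $T=\sum_{j\ge0}S^j$, so $T^{-1}=I-S$. The matrix $(I-S)(I-S^*)=I-S-S^*+SS^*$ is tridiagonal, with off-diagonal entries $-1$ and diagonal $(2,\dots,2,1)$. Try the vector $(\sin i\theta)_{1\le i\le N}$. For $1\le i<N$,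
$$2\sin i\theta-\sin(i-1)\theta-\sin(i+1)\theta=(2-2\cos\theta)\sin i\theta=4\sin^2(\theta/2)\sin i\theta .$$
The last row gives $\sin N\theta-\sin(N-1)\theta$, which has the same form exactly when $\sin((N+1)\theta)=\sin(N\theta)$. Since the difference of the two sides is $2\cos((N+\frac12)\theta)\sin(\theta/2)$, the solutions in $(0,\pi)$ are
$$\theta_k=\frac{(2k-1)\pi}{2N+1},\qquad1\le k\le N.$$
The vectors are nonzero and the $N$ eigenvalues $4\sin^2(\theta_k/2)$ are distinct, so these are all the eigenvalues. The inverse matrix is $(I-S^*)^{-1}(I-S)^{-1}=T^*T$, which has the same eigenvalues as $TT^*$. They are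
$$\frac1{4\sin^2(\theta_k/2)}\ge\frac1{\theta_k^2}\ge\frac{N^2}{\pi^2k^2},$$
in decreasing order of $k=1,\dots,N$; the last inequality is $(2k-1)N\le k(2N+1)$. (For $N=1$: $\theta_1=\pi/3$ and the eigenvalue is $1$.)

**Step 2: counting.** The eigenvalues of $(TT^*)^{\otimes d}$ are at least $(N/\pi)^{2d}(k_1\cdots k_d)^{-2}$, so we count the $k$ for which the product $k_1\cdots k_d$ has a given size. For $R\ge1$ put
$$S_R=\{k\in\mathbb N^d:R<k_1\cdots k_d\le2R\},\qquad\Sigma_R=\sum_{k\in S_R}(k_1\cdots k_d)^{-2}.$$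
Fix $k_1,\dots,k_{d-1}\le R^{1/d}$ and put $x=R/(k_1\cdots k_{d-1})\ge1$. The admissible $k_d$ are the integers in $(x,2x]$. Their number is $\lfloor2x\rfloor-\lfloor x\rfloor>x-1$. It is also at least $1$, because $x<\lfloor x\rfloor+1\le x+1\le2x$. So it is at least $\max(1,x-1)\ge x/2$. Using $\sum_{k\le y}\frac1k\ge\log y$ for $y\ge1$,
$$|S_R|\ge\frac R2\Big(\sum_{k\le R^{1/d}}\frac1k\Big)^{d-1}\ge\frac R2\Big(\frac{\log R}d\Big)^{d-1},\qquad\Sigma_R\ge\frac{|S_R|}{4R^2}\ge\frac{(\log R)^{d-1}}{8d^{d-1}R}.$$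

**Step 3: the choice of $R$.** In both lower bounds below the quantity $R^2(\Sigma_R-\pi^{2d}/u)$ appears, and we want it large. Put $\kappa_d=(16(2d)^{d-1}\pi^{2d})^{-1}$ and
$$R=\kappa_d\,u(\log u)^{d-1},\qquad u\ge u_0(d),$$
where $u_0(d)>1$ is so large that $R\ge\sqrt u$ for $u\ge u_0(d)$. Then $\log R\ge\frac12\log u$, so
$$\Sigma_R\ge\frac{(\log u)^{d-1}}{8(2d)^{d-1}\kappa_du(\log u)^{d-1}}=\frac{2\pi^{2d}}u,$$
and therefore
$$R^2\Big(\Sigma_R-\frac{\pi^{2d}}u\Big)\ge\frac12R^2\Sigma_R\ge\frac{R(\log R)^{d-1}}{16d^{d-1}}\ge c_d'\,u(\log u)^{2(d-1)},\qquad c_d'=\frac{\kappa_d}{16(2d)^{d-1}}. \tag{9}$$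

**Remark.** For $d=2$ the more obvious choice $R\approx u$ would yield only one logarithm. Indeed $|S_R|\le\sum_{k_1\le2R}\frac{2R}{k_1}\le2R(1+\log2R)$, so $R^2\Sigma_R\le|S_R|$ is then at most of order $u\log u$. The inequality $\Sigma_R\ge2\pi^4/u$ still holds for $R$ of order $u\log u$, and this gains the second logarithm.

## 13. The lower bound for tensor products

**Proposition.** If the weak-type inequality with $\Phi$ holds for $d$-fold tensor products with constant $C$, then $\Phi(u)\ge(c_d'/C)\,u(\log u)^{2(d-1)}$ for all $u\ge u_0(d)$.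

*Proof.* Let $u\ge u_0(d)$, $R$ as in Step 3 of Section 12, and $N\ge2R$ an integer. Take $\mathcal M=M_N^{\otimes d}$ with corner filtrations in every factor, $f=J^{\otimes d}$ and $\lambda=N^d/u$. Let $q$ satisfy $qf_{n_1,\dots,n_d}q\le\lambda q$ for all indices, and put $r=\mathrm{tr}(\mathbf 1-q)$, with the unnormalized trace.

**Step 1: one trace inequality for $q$.** By (2), for $n_i\le N$,
$$f_{n_1,\dots,n_d}=\bigotimes_i\mathbf E_{n_i}(J)\ge\bigotimes_iJ_{n_i}=vv^*,\qquad v=\bigotimes_iw_{n_i}.$$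
So $qvv^*q\le\lambda q$, that is, $\|qv\|^2\le\lambda$. Summing $\|qv\|^2=\mathrm{tr}(qvv^*)$ over $(n_1,\dots,n_d)\in\{1,\dots,N\}^d$,
$$\mathrm{tr}(qG)\le\lambda N^d=\frac{N^{2d}}u,\qquad G=(TT^*)^{\otimes d}.$$

**Step 2: a flat piece of $G$.** If $\mathrm{tr}(qG)$ is much smaller than the trace of a part of $G$ with small norm, then $\mathbf 1-q$ must have large trace. Let $\psi_1,\dots,\psi_N$ be orthonormal eigenvectors of $TT^*$, in decreasing order of eigenvalues. By Step 1 of Section 12, $G\ge G'$, where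
$$G'=\Big(\frac N\pi\Big)^{2d}\sum_{k\in S_R}\frac1{(k_1\cdots k_d)^2}\,\psi_k\psi_k^*,\qquad\psi_k=\psi_{k_1}\otimes\cdots\otimes\psi_{k_d}.$$
This makes sense because $k_i\le2R\le N$ on $S_R$. Here $\mathrm{tr}\,G'=(N/\pi)^{2d}\Sigma_R$ and $\|G'\|\le(N/\pi)^{2d}R^{-2}$, so
$$\frac{N^{2d}}u\ge\mathrm{tr}(qG')\ge\mathrm{tr}\,G'-r\|G'\|\ge\Big(\frac N\pi\Big)^{2d}\big(\Sigma_R-R^{-2}r\big).$$
Hence $r\ge R^2(\Sigma_R-\pi^{2d}/u)\ge c_d'\,u(\log u)^{2(d-1)}$ by (9).

**Step 3: compare with $\Phi$.** The operator $f/\lambda$ is $u$ times a rank-one projection, so $\tau(\Phi(f/\lambda))=N^{-d}\Phi(u)$ because $\Phi(0)=0$. The hypothesis provides a $q$ with $r/N^d=\tau(\mathbf 1-q)\le CN^{-d}\Phi(u)$. So $\Phi(u)\ge(c_d'/C)\,u(\log u)^{2(d-1)}$. $\square$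

With Section 11 this proves the tensor part of Theorem C, for every $d\ge2$.

## 14. The lower bound for free products of two factors

In $M_h*M_N$ the product of the two all-ones matrices is not positive, so $J\otimes J$ has to be rewritten first. If $a=\sum_ie_{i1}\in M_h$, then $aa^*=\sum_{i,j}e_{ij}$ is the all-ones matrix of $M_h$, and in the tensor product $J\otimes J=(a\otimes1)(1\otimes J)(a\otimes1)^*$. The right side has a positive analogue in the free product, namely $aJa^*$. The price is that the vectors $\psi_k$ of Section 13 are replaced by operators that are only approximately orthogonal. The error disappears when $h$ is fixed and $N\to\infty$.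

**Set-up.** Let $u\ge u_0(2)$, $R$ as in Step 3 of Section 12 with $d=2$, and $h\ge2R$ a fixed integer. Let $N\ge2R$ be an integer, later $N\to\infty$. Let $\mathcal M=M_h*M_N$ with corner filtrations, matrix units $e_{ij}$ of $M_h$ and $\epsilon_{ij}$ of $M_N$. Put
$$p=e_{11},\quad p^\circ=p-\tfrac1h,\quad a=\sum_{i\le h}e_{i1},\quad J=\sum_{i,j\le N}\epsilon_{ij},\quad f=aJa^*,\quad\lambda=\frac Nu .$$
Then $a^*a=hp$ and $\tau(p^{\circ2})=\frac1h-\frac1{h^2}\le\frac1h$.

**Step 1: upper bound for $\tau(\Phi(f/\lambda))$.** We show that $f/\lambda$ behaves like $u$ times a projection of trace $1/N$. Write $J=Nj$ with $j\in M_N$ a rank-one projection. Then $f/\lambda=u\,(aj)(aj)^*$ has, away from $0$, the same spectral distribution as $u\,(aj)^*(aj)=uX$, where $X=h\,jpj\in j\mathcal Mj$. As $\Phi(0)=0$, $\tau(\Phi(f/\lambda))=\tau(\Phi(uX))$. In $j\mathcal Mj$, with unit $j$ and normalized trace $N\tau$, we have $X-j=h\,jp^\circ j$, and by (3)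
$$N\tau\big((X-j)^2\big)=Nh^2\,\tau(jp^\circ jp^\circ)=Nh^2\cdot N^{-2}\tau(p^{\circ2})\le\frac hN .$$
By Chebyshev's inequality the spectral projection $\mathbf 1_{(2,\infty)}(X)$ has normalized trace at most $h/N$. Since $0\le X\le h$, we have $\Phi(uX)\le\Phi(uh)$ there, and $\Phi(uX)\le\Phi(2u)$ on its complement. Hence
$$N\tau(\Phi(f/\lambda))\le\Phi(2u)+\frac hN\Phi(uh). \tag{10}$$

**Step 2: lower bound for $f_{n,m}$.** We want the analogue of $f_{n,m}\ge J_n\otimes J_m$. Let $n\le h$, $m\le N$. From the formula for the corner expectation, $\mathbf E^{[1]}_n(a)=\sum_{i\le n}e_{i1}=:a_n$, because $(\mathbf 1-P_n)e_{i1}=e_{i1}$ for $i>n$ and $e_{i1}(\mathbf 1-P_n)=0$. Write $J=J^\circ+\tau(J)$. Expanding $a=\tau(a)+a^\circ$ on both sides of $aJ^\circ a^*$ gives a combination of the reduced words $J^\circ$, $a^\circ J^\circ$, $J^\circ a^{\circ*}$, $a^\circ J^\circ a^{\circ*}$. Applying (4) to each and recombining,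
$$(\mathbf E^{[1]}_n*\mathbf E^{[2]}_m)(aJ^\circ a^*)=a_n\mathbf E^{[2]}_m(J^\circ)a_n^* .$$
Adding the term $\tau(J)aa^*$,
$$f_{n,m}=a_n\mathbf E^{[2]}_m(J)a_n^*+\tau(J)\big(\mathbf E^{[1]}_n(aa^*)-a_na_n^*\big)\ge a_nJ_ma_n^*,$$
where $J_m=\sum_{i,j\le m}\epsilon_{ij}$. Indeed $\mathbf E^{[2]}_m(J)\ge J_m$ by (2), and $\tau(J)=1$. The bracket is nonnegative by the Kadison–Schwarz inequality. It can also be computed directly: since $aa^*$ is the all-ones matrix of $M_h$ and $a_na_n^*$ is its upper left $n\times n$ corner, (2) shows that the bracket equals $\mathbf 1-P_n$, with $P_n\in M_h$.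

**Step 3: one trace inequality for $q$.** Let $q$ satisfy $qf_{n,m}q\le\lambda q$ for all $n,m$, and put $\rho=\tau(\mathbf 1-q)$. Write $J_m=g_mg_m^*$ with $g_m=\sum_{i\le m}\epsilon_{i1}=g_m\epsilon_{11}$. By Step 2, $q\,a_ng_m(a_ng_m)^*q\le\lambda q$, so $\|qa_ng_m\|^2\le\lambda$. The operator $g_m^*a_n^*qa_ng_m$ lives in the corner of $\epsilon_{11}$, so it is at most $\lambda\epsilon_{11}$, and taking traces, $\tau(q\,a_nJ_ma_n^*)\le\lambda/N$. Sum over $n\le h$ and $m\le N$:
$$\tau(qG)\le\lambda h=\frac{hN}u,\qquad G=\sum_{n\le h}a_nWa_n^*,\qquad W=\sum_{m\le N}J_m=T_NT_N^*\in M_N . \tag{11}$$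
Expanding $a_n$,
$$G=\sum_{i,j\le h}B_{ij}\,e_{i1}We_{1j},\qquad B_{ij}=\#\{n\le h:n\ge\max(i,j)\}=(T_hT_h^*)_{ij}.$$

**Step 4: diagonalize $G$ as far as possible.** Write $B=\sum_l\beta_lb_lb_l^*$ with $b_l$ real orthonormal, and $W=\sum_k\omega_k\eta_k$ with $\eta_k$ disjoint rank-one projections of $M_N$, both with decreasing eigenvalues. Put $v_l=\sum_ib_l(i)e_{i1}$ and $y_{lk}=\sqrt h\,v_l\eta_k$. Then
$$v_l^*v_{l'}=\delta_{ll'}\,p,\qquad G=\sum_{l,k}\beta_l\omega_k\,v_l\eta_kv_l^*=\frac1h\sum_{l,k}\beta_l\omega_k\,y_{lk}y_{lk}^* .$$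
For $(l,k)\in S_R$ we have $l\le2R\le h$ and $k\le2R\le N$, so Step 1 of Section 12 gives
$$G\ge G':=\frac1h\sum_{(l,k)\in S_R}c_{lk}\,y_{lk}y_{lk}^*,\qquad c_{lk}=\frac{h^2N^2}{\pi^4l^2k^2}\le\frac{h^2N^2}{\pi^4R^2}.$$
Moreover $\tau(y_{lk}y_{lk}^*)=\tau(y_{lk}^*y_{lk})=h\,\tau(p\eta_k)=h\cdot\frac1h\cdot\frac1N=\frac1N$, so
$$\tau(G')=\frac1{hN}\sum_{S_R}c_{lk}=\frac{hN}{\pi^4}\Sigma_R. \tag{12}$$
With $Y=\sum_{S_R}y_{lk}y_{lk}^*$ we have $Y\le\mathbf 1+(Y-\mathbf 1)_+$, hence
$$\tau((\mathbf 1-q)G')\le\frac{hN^2}{\pi^4R^2}\,\tau((\mathbf 1-q)Y)\le\frac{hN^2}{\pi^4R^2}\big(\rho+\tau((Y-\mathbf 1)_+)\big). \tag{13}$$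
In the tensor case the corresponding $Y$ was a projection and the last term was absent.

**Step 5: $Y$ is almost below $\mathbf 1$.** We bound $\tau((Y-\mathbf 1)_+)$ through the Gram matrix. View $y=(y_s)_{s\in S_R}$ as a row, so $Y=yy^*$. The nonzero spectral distribution of $Y$ is that of $\Gamma=y^*y=(y_s^*y_{s'})_{s,s'}$ in $M_{|S_R|}(\mathcal M)$ with trace $\mathrm{Tr}\otimes\tau$. The norms below are taken for this trace. The entries of $\Gamma$ are
$$\Gamma_{(l,k),(l',k')}=h\,\eta_kv_l^*v_{l'}\eta_{k'}=\delta_{ll'}\,h\,\eta_kp\,\eta_{k'} .$$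
Let $D=\mathrm{diag}(\eta_k)_{(l,k)\in S_R}$. It is a projection with $\Gamma=D\Gamma D$. Thus $\Gamma-1=(\Gamma-D)-(1-D)$ is block diagonal for $D$ and $1-D$, and $(\Gamma-1)_+=(\Gamma-D)_+$. Since $h\,\eta_k\frac1h\eta_{k'}=\delta_{kk'}\eta_k$, the entries of $\Gamma-D$ are $\delta_{ll'}\,h\,\eta_kp^\circ\eta_{k'}$. By (3),
$$\|\eta_kp^\circ\eta_{k'}\|_2^2=\tau(\eta_{k'}p^\circ\eta_kp^\circ)=N^{-2}\tau(p^{\circ2})\le N^{-2}h^{-1}.$$
There are at most $|S_R|^2$ entries, so $\|\Gamma-D\|_2\le|S_R|\,h^{1/2}/N$. Also $\|D\|_2^2=|S_R|/N$. As $\Gamma-D=D(\Gamma-D)$,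
$$\tau((Y-\mathbf 1)_+)\le\|\Gamma-D\|_1\le\|D\|_2\|\Gamma-D\|_2\le\Big(\frac{|S_R|}N\Big)^{1/2}\frac{|S_R|\,h^{1/2}}N=\frac{\varepsilon_N}N,\qquad\varepsilon_N:=|S_R|^{3/2}\Big(\frac hN\Big)^{1/2}.$$
For fixed $u,R,h$ we have $\varepsilon_N\to0$ as $N\to\infty$.

**Step 6: conclude.** We combine (11), (12), (13) and Step 5:
$$\frac{hN}u\ge\tau(qG)\ge\tau(qG')=\tau(G')-\tau((\mathbf 1-q)G')\ge\frac{hN}{\pi^4}\Big(\Sigma_R-\frac{N\rho+\varepsilon_N}{R^2}\Big).$$
Rearranging, and using (9) with $d=2$,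
$$N\rho+\varepsilon_N\ge R^2\Big(\Sigma_R-\frac{\pi^4}u\Big)\ge c_2'\,u\log^2u .$$
If $W_*(\Phi)$ holds with constant $C$, then by (10) there is a $q$ with $N\rho\le C\big(\Phi(2u)+\frac hN\Phi(uh)\big)$. Keep $u,R,h$ fixed and let $N\to\infty$. Both error terms vanish, and
$$C\,\Phi(2u)\ge c_2'\,u\log^2u\qquad\text{for all }u\ge u_0(2).$$
With $s=2u$ this gives $\liminf_{s\to\infty}\Phi(s)/(s\log^2s)\ge c_2'/(2C)>0$. Together with Sections 11 and 13, this completes the proof of Theorem C. $\blacksquare$
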